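# Above the critical lifespan, heavy-tailed frogs wake a positive fraction of the torus

Sleeping frogs sit on a discrete torus of side $L$. One long-lived frog starts to walk and wakes the frogs it meets. Every awake frog walks for a bounded time $\ell$, with occasional huge jumps, wakes the frogs it meets, and then disappears. Suppose that $\ell$ is just large enough for such an epidemic to be able to survive on the infinite lattice. Does it then wake a positive fraction of the torus, and does it do so in linear time, or even in polylogarithmic time when the jumps are long enough? The question is posed in Omer Angel, Jonathan Hermon, Yuliang Shi, "The Heavy-tailed Frog Model", arXiv:2608.00399 (2026), and the answer is yes. We begin with frogs so dense that each single jump acts as an independent edge. There the claim is a statement about distances in percolation, and we prove it completely. Then we ask what has to replace the single jump.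

## 1. Heavy-tailed kernels, and frogs as random paths

Throughout $d\ge 2$. We write $|\cdot|$, $|\cdot|_\infty$, $|\cdot|_1$ for the Euclidean, sup and $\ell^1$ norms, $\Lambda_n=[-n,n]^d\cap\mathbb Z^d$, $B$ for the closed Euclidean unit ball of $\mathbb R^d$, and $B(z,t)=z+tB$. Unnumbered constants $c,C$ are positive, do not depend on $L$, and may change from line to line.

**Definition (kernel).** A transition kernel $Q$ on $\mathbb Z^d$ is symmetric, translation-invariant and heavy-tailed with exponent $\alpha>0$ if $Q(x,y)=Q(y,x)=Q(0,y-x)$ and
$$c_Q|z|^{-d-\alpha}\le Q(0,z)\le C_Q|z|^{-d-\alpha}\qquad(z\ne0).$$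

The basic example is $Q(0,z)=c|z|^{-d-\alpha}$. Another one, in $d=2$, is $Q(0,z)=c\,(1+99\cdot 1_{\{|z_1|>|z_2|\}})|z|^{-2-\alpha}$. It satisfies $Q(0,z)=Q(0,-z)$ but is not invariant under exchange of the coordinates. Keep it in mind: reflection through the origin is the only symmetry we may use.

On the torus $\mathbb T^d_L=(\mathbb Z/L\mathbb Z)^d$ put $Q_L(x,y)=\sum_{k\in\mathbb Z^d}Q(x,y+Lk)$. A $Q_L$-walk is the projection of a $Q$-walk, called its *lift*, and $Q_L\ge Q$.

**Definition (frog model).** Each vertex carries an independent Poisson$(\lambda)$ number of particles. At time $0$ the particles at the origin $o$ are active and all others sleep. An active particle performs a continuous-time walk with jump rate $1$ and kernel $Q$ (on the torus, $Q_L$), and it is removed when time $\ell$ has elapsed since its activation. When an active particle visits a vertex, all sleeping particles there become active. The set of vertices visited by an active particle up to time $t$ is $\mathcal A(t)$. Under $\mathbb P^+_L$ (on the torus) there is one additional *planted* active particle at $o$ at time $0$, with lifespan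 $\ell_o=\ell_o(L)\to\infty$.

For $\alpha\in(0,d)$ let $\Delta=\log 2/\log\frac{2d}{d+\alpha}$, that is, $\Delta^{-1}=\log_2\frac{2d}{d+\alpha}$. For instance $d=2$, $\alpha=1$ gives $\Delta=1/\log_2(4/3)\approx2.41$. As $\alpha\downarrow0$ we have $\Delta\to1$, and as $\alpha\uparrow d$ we have $\Delta\to\infty$.

We want to know for which parameters there are $\rho\in(0,1)$ and $C<\infty$ with
$$\mathbb P_L^+\big(|\mathcal A(CL)|\ge\rho L^d\big)\to1,\tag{1}$$
and, if $\alpha<d$, for every $\epsilon>0$, with $\rho$ not depending on $\epsilon$,
$$\mathbb P_L^+\big(|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d\big)\to1.\tag{2}$$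

**Frogs as paths.** Which vertices are ever activated does not depend on the exact jump times. So let a *frog at $x$* (of lifespan $\ell$) be a finite sequence $(X_0=x,X_1,\dots,X_N)$, where $N\sim$ Poisson$(\ell)$ is the number of jumps and $(X_i)$ has kernel $Q$. Write $P_x,E_x$ for its law and expectation. Its *range* is the set of visited vertices. By Poisson splitting, for different pairs (start, finite path) the numbers of frogs with that start and path are independent Poisson variables. In particular, frogs with properties that exclude each other form independent families. The only fact about time that we shall use is this: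
$$\text{if $x$ is activated by time $t$, then all vertices visited by frogs at $x$ are activated by time $t+\ell$.}\tag{3}$$

## 2. The dense regime: every jump is an independent edge

**Proposition 1 (dense regime).** Suppose $\lambda(1-e^{-\ell})Q(0,e_i)\ge\log4$ for each coordinate vector $e_i$. Then (1) holds, and if $\alpha<d$ then (2) holds.

The proof needs three ingredients. The first two are short, and all three are used again in the general case.

**Lemma 2 (the planted particle prepares a box).** For every $n$ and $\upsilon>0$ there is $\tau\in\mathbb N$, not depending on $L$, such that for all large $L$, with probability at least $1-\upsilon$, the planted particle has visited all of some translate $X+\Lambda_n$ by time $\tau$, where $X$ is a function of the planted trajectory.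

*Proof.* Fix a nearest-neighbor path from $0$ that stays in $\Lambda_n$ and covers it, with $k$ steps $z_1,\dots,z_k$. In a unit time interval at whose beginning it sits at $X$, the planted particle makes exactly $k$ jumps and follows this path translated by $X$ with probability at least $p_n=\frac{e^{-1}}{k!}\prod_iQ(0,z_i)>0$, because $Q_L\ge Q$. This bound holds whatever happened before. Choose $\tau$ with $(1-p_n)^\tau\le\upsilon$. For large $L$ we have $\ell_o(L)\ge\tau$, and the particle fails in all of the first $\tau$ intervals with probability at most $\upsilon$. $\square$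

The planted trajectory is independent of all other particles, and their law is translation-invariant. So, conditionally on the planted trajectory, we may translate and assume $X=0$.

**Lemma 3 (one-way edges suffice).** Let $F$ be a finite set, $S\subset F$, and $p_{uv}=p_{vu}\in[0,1]$. Let $(\xi_{uv})$ be independent Bernoulli$(p_{uv})$ variables over *ordered* pairs, and let $\mathcal G$ be the random graph on $F$ with independent *unordered* edges of the same probabilities. Let $S_0=S$ and let $S_g$ be the set of $w\notin S_0\cup\dots\cup S_{g-1}$ with $\xi_{uw}=1$ for some $u\in S_{g-1}$. Then $(S_g)_{g\ge0}$ has the same law as the sequence of spheres around $S$ in $\mathcal G$.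

*Proof.* The sets $S_0,\dots,S_{g-1}$ are determined by variables $\xi_{uw}$ with $u\in S_0\cup\dots\cup S_{g-2}$. The first spheres in $\mathcal G$ are determined by edges with an endpoint in the spheres of index at most $g-2$. The pairs $\{u,w\}$ with $u$ in level $g-1$ and $w$ not yet reached are not among these. So in both models, given levels $0,\dots,g-1$, each unreached $w$ joins level $g$ independently with probability $1-\prod_{u}(1-p_{uw})$, the product over level $g-1$. $\square$

The third ingredient is a statement about a random graph. Let $\mathcal B_m=\mathbb Z^d\cap[-m,m]^d$ and $\beta>0$. Let $\mathcal G_m$ be the graph on $\mathcal B_m$ with independent edges of probabilities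
$$p_{vv'}=\tfrac34\ \text{ if }|v-v'|_1=1,\qquad p_{vv'}=\begin{cases}1-\exp(-\beta|v-v'|_\infty^{-d-\alpha})&\alpha<d\\0&\alpha\ge d\end{cases}\ \text{ if }|v-v'|_1\ge2,$$
and let $D_m$ be its graph distance. Let $\mathcal C$ be the a.s. unique infinite cluster of nearest-neighbor bond percolation on $\mathbb Z^d$ with parameter $\frac34>\frac12\ge p_c(\mathbb Z^d)$. Put $\psi(k_1)=P(\mathcal C\cap[-k_1,k_1]^d=\emptyset)$, so $\psi(k_1)\to0$ as $k_1\to\infty$.

**Proposition 4 (distances).** There is $c_3>0$, depending only on $d$, such that for each fixed $k_1$: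

(a) $\liminf_mP\big(\#\{v\in\mathcal B_m:D_m([-k_1,k_1]^d,v)\le m\}\ge c_3m^d\big)\ge1-\psi(k_1)$;

(b) if $\alpha<d$, then for every $\epsilon>0$, $\liminf_mP\big(\#\{v\in\mathcal B_m:D_m([-k_1,k_1]^d,v)\le(\log m)^{\Delta+\epsilon}\}\ge c_3m^d\big)\ge1-\psi(k_1)$.

*Proof of Proposition 1, given Proposition 4.*

**Step 1: read off edges.** Let $m=\lfloor L/3\rfloor$, so $\mathcal B_m\subset(-L/2,L/2)^d$ embeds in the torus. For $x\ne y$ in $\mathcal B_m$, the frogs at $x$ whose lift, started at $x$, makes its first jump to $y$ are Poisson in number with mean $\lambda(1-e^{-\ell})Q(x,y)$, independently over ordered pairs. For nearest neighbors at least one exists with probability at least $1-e^{-\log4}=\frac34$. For other pairs, $|x-y|\le\sqrt d\,|x-y|_\infty$ gives probability at least $1-\exp(-\beta|x-y|_\infty^{-d-\alpha})$ with $\beta=\lambda(1-e^{-\ell})c_Qd^{-(d+\alpha)/2}$. After independent thinning we obtain independent directed edges $\xi_{xy}$ with exactly the probabilities $p_{xy}$ of $\mathcal G_m$.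

**Step 2: start and spread.** Fix $\upsilon>0$ and $k_1$ with $\psi(k_1)\le\upsilon$. By Lemma 2 we may assume, outside an event of probability at most $\upsilon$, that $\Lambda_{k_1}$ is activated by time $\tau$. By (3), every vertex at directed $\xi$-distance at most $g$ from $\Lambda_{k_1}$ is activated by time $\tau+\ell g$. By Lemma 3 the number of such vertices has the law of $\#\{v\in\mathcal B_m:D_m(\Lambda_{k_1},v)\le g\}$.

**Step 3: count.** Taking $g=m$ in (a), $|\mathcal A(\tau+\ell m)|\ge c_3m^d$ with probability at least $1-2\upsilon-o(1)$. For large $L$, $\tau+\ell m\le(\ell+1)L$ and $c_3m^d\ge\frac{c_3}2(L/3)^d$. If $\alpha<d$, use (b) with $\epsilon/2$: for large $L$, $\tau+\ell(\log m)^{\Delta+\epsilon/2}\le(\log L)^{\Delta+\epsilon}$. The number $\rho=\min(\frac12,\frac{c_3}2 3^{-d})$ serves in both cases and does not depend on $\upsilon$ or $\epsilon$. Let $\upsilon\downarrow0$. $\square$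

## 3. Percolation distances, linear and polylogarithmic

We prove Proposition 4. The nearest-neighbor edges of $\mathcal G_m$ are taken to be the restriction to $\mathcal B_m$ of one percolation configuration on $\mathbb Z^d$ with parameter $\frac34$. Let $D^{nn}$ be its graph distance (the *chemical distance*) and $\theta=P(0\in\mathcal C)>0$. Two facts are cited. By Antal–Pisztora, Ann. Probab. 24 (1996), Thm 1.1, there are $\varrho\in[1,\infty)$ and $C',c'>0$ with
$$P\big(0\leftrightarrow y,\ D^{nn}(0,y)>\varrho|y|_1\big)\le C'e^{-c'|y|_1}.\tag{4}$$
Finite clusters are small: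
$$P(0\leftrightarrow\partial\Lambda_n,\ 0\notin\mathcal C)\le C'e^{-c'n}.\tag{5}$$
For $d\ge3$ this is Chayes–Chayes–Grimmett–Kesten–Schonmann, Ann. Probab. 17 (1989), with Grimmett–Marstrand, Proc. R. Soc. A 430 (1990); see Grimmett, *Percolation*, 2nd ed., Ch. 8. For $d=2$ it is done by hand: a finite cluster of $0$ of radius at least $n$ is surrounded by a closed dual circuit of some length $j\ge2n$. There are at most $Cj3^j$ candidates, each closed with probability $4^{-j}$, and $\sum_{j\ge2n}Cj(3/4)^j$ is exponentially small in $n$.

Let $\mathrm{Ann}(x,n)=\{z\in\mathbb Z^d:n/2<|z-x|_\infty\le n\}$. Note that $|\mathrm{Ann}(x,n)|\ge(2n+1)^d-(n+1)^d\ge n^d$.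

**Lemma 5 (annuli meet the infinite cluster).** There are $C'',c''>0$ with
$$\chi(n):=P\big(|\mathrm{Ann}(0,n)\cap\mathcal C|<\tfrac\theta2|\mathrm{Ann}(0,n)|\big)\le C''e^{-c''\sqrt n}\qquad(n\ge1).\tag{6}$$

*Proof.* Write $\mathrm{Ann}=\mathrm{Ann}(0,n)$. Replace "not in $\mathcal C$", which depends on everything, by a local event: let $h=\lfloor\sqrt n\rfloor$ and let $f_x$ be the indicator that $x$ is not connected to $\partial(x+\Lambda_h)$ inside $x+\Lambda_h$. Then $Ef_x\le1-\theta$. On the event in (6), more than $(1-\frac\theta2)|\mathrm{Ann}|$ points of the annulus are outside $\mathcal C$. Either one of them has $f_x=0$, which by (5) has probability at most $Cn^de^{-c'h}$. Or $\sum_{x\in\mathrm{Ann}}f_x>(1-\frac\theta2)|\mathrm{Ann}|$. In that case, splitting the annulus into residue classes mod $2h+1$, some class $\mathcal R$ has $\sum_{x\in\mathcal R}f_x>(1-\frac\theta2)|\mathcal R|$. For $x\in\mathcal R$ the boxes $x+\Lambda_h$ are disjoint, so these $f_x$ are independent. Moreover $|\mathcal R|\ge cn^{d/2}$ for $n$ large, since the annulus contains a box with all sides at least $\lfloor n/2\rfloor$.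 The sum exceeds its mean by at least $\frac\theta2|\mathcal R|$, so Hoeffding's inequality and a union bound over the classes give at most $(2h+1)^de^{-cn^{d/2}}\le Cn^{d/2}e^{-cn^{d/2}}$. Adjust $C''$ for small $n$. $\square$

*Proof of Proposition 4(a).* Let $m'=\lfloor m/(4d\varrho)\rfloor$. By (4) and a union bound over $O(m^d)$ pairs, with probability tending to $1$ all $x_0\in[-k_1,k_1]^d\cap\mathcal C$ and $y\in\Lambda_{m'}\cap\mathcal C$ with $|x_0-y|_1\ge\sqrt m$ satisfy, for $m$ large,
$$D^{nn}(x_0,y)\le\varrho|x_0-y|_1\le\varrho d(k_1+m')\le2d\varrho m'\le m/2 .$$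
A path of that length from $x_0$ stays in $\mathcal B_m$. By the ergodic theorem $|\Lambda_{m'}\cap\mathcal C|\ge\frac\theta2|\Lambda_{m'}|$ with probability tending to $1$, and only $O(m^{d/2})$ points $y$ are too close to $x_0$. So on $\{\mathcal C\cap[-k_1,k_1]^d\ne\emptyset\}$ we obtain at least $\frac\theta4|\Lambda_{m'}|\ge\frac\theta4(m/(4d\varrho))^d$ sites, except with probability $o(1)$. $\square$

**The count behind $\Delta$.** To connect $x$ and $y$ at distance $N$, look for one long edge from the $N^\nu$-neighborhood of $x$ to that of $y$. There are about $N^{2d\nu}$ candidates, each open with probability about $N^{-d-\alpha}$, so an edge exists as soon as $\nu>\frac{d+\alpha}{2d}$. This leaves *two* gaps of length about $N^\nu$. After $K$ rounds there are $2^K$ gaps of length $N^{\nu^K}$. They are negligibly short when $K\approx\log\log N/\log(1/\nu)$, and then $2^K\approx(\log N)^{\log2/\log(1/\nu)}$. Letting $\nu\downarrow\frac{d+\alpha}{2d}$, the exponent tends to $\Delta$. The proof must make sure that the gaps never end at points whose surroundings are bad.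

*Proof of Proposition 4(b).*

**Step 1: fix the scales.** Choose $\nu\in(\frac{d+\alpha}{2d},1)$ with $\frac{\log2}{\log(1/\nu)}\le\Delta+\frac\epsilon4$. Let $N_0=\lfloor m/8\rfloor$, $n_i=N_0^{\nu^i}$, $N_i=\lfloor n_i\rfloor$, and let $K$ be minimal with $n_K\le(\log N_0)^{\epsilon/4}$. For $m$ large $K\ge1$. Then $n_i>(\log N_0)^{\epsilon/4}$ for $i<K$, and $n_K=n_{K-1}^\nu\ge(\log N_0)^{\nu\epsilon/4}$. From $\nu^{K-1}\log N_0=\log n_{K-1}>\frac\epsilon4\log\log N_0>1$ we get $(1/\nu)^{K-1}<\log N_0$, so $K=O(\log\log N_0)$ and
$$2^K=2\,\big((1/\nu)^{K-1}\big)^{\log2/\log(1/\nu)}\le2(\log N_0)^{\Delta+\epsilon/4}.$$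
For $m$ large, $n_i^{\nu-1}\le\frac1{32}$ for $i<K$. So $N_{i+1}\le n_{i+1}\le n_i/32\le N_i/16$. Also $N_K\ge n_K/2$ is large.

**Step 2: define good points and show that almost all points of $\mathcal C$ are good.** Using only the nearest-neighbor configuration on $\mathbb Z^d$, let $G_K$ be the set of $x\in\mathcal C$ with $D^{nn}(x,y)\le\varrho|x-y|_1$ for all $y\in\mathcal C\cap\mathrm{Ann}(x,N_K)$. For $i<K$ let
$$G_i=\big\{x\in G_{i+1}:|\mathrm{Ann}(x,N_{i+1})\cap G_{i+1}|\ge\tfrac\theta4|\mathrm{Ann}(x,N_{i+1})|\big\}.$$
Let $\mu_i=P(0\in\mathcal C\setminus G_i)$. By (4), $\mu_K\le CN_K^de^{-cN_K}$. If $0\in G_{i+1}\setminus G_i$, then, with $\mathrm{Ann}=\mathrm{Ann}(0,N_{i+1})$, either $|\mathrm{Ann}\cap\mathcal C|<\frac\theta2|\mathrm{Ann}|$ or $|\mathrm{Ann}\cap(\mathcal C\setminus G_{i+1})|\ge\frac\theta4|\mathrm{Ann}|$. By Markov's inequality and stationarity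
$$\mu_i\le\mu_{i+1}+\chi(N_{i+1})+\tfrac4\theta\mu_{i+1},\qquad\text{so}\qquad\mu_0\le\big(1+\tfrac4\theta\big)^K\big(\mu_K+K\max_{1\le i\le K}\chi(N_i)\big).$$
Here $(1+\frac4\theta)^K$ is at most a power of $\log N_0$. Since $N_i\ge N_K\ge\frac12(\log N_0)^{\nu\epsilon/4}$, the bracket is at most $CK\exp(-c(\log N_0)^{\nu\epsilon/8})$ up to a factor $N_K^d$, by (6). This beats every power of $\log N_0$, so $\mu_0\to0$.

**Step 3: resolve gaps level by level.** A *level-$i$ gap* is a pair $x,y\in G_i$ with $y\in\mathrm{Ann}(x,N_i)$. For $i<K$ call it *resolved* if there is an open long edge $\{x',y'\}$ (an edge of $\mathcal G_m$ with $|x'-y'|_1\ge2$) with $x'\in\mathrm{Ann}(x,N_{i+1})\cap G_{i+1}$ and $y'\in\mathrm{Ann}(y,N_{i+1})\cap G_{i+1}$. Because $x,y\in G_i$, both sets have at least $cN_{i+1}^d$ points. Since $2N_{i+1}\le N_i/8$, candidate edges have sup-length in $[\frac38N_i,\frac98N_i]$. So the two sets are disjoint, all candidates are long, and, as $N_{i+1}\le N_i/16$, the length classes of different levels are disjoint. Hence the long edges of level $i$ are independent of the nearest-neighbor edges and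 of the other levels. A gap determined by the nearest-neighbor edges and the previous levels is unresolved with conditional probability at most
$$\exp(-cN_{i+1}^{2d}N_i^{-d-\alpha})\le\exp(-c\,n_i^{2d\nu-d-\alpha}).$$
If it is resolved, choose one such edge by a fixed rule. Then $(x,x')$ and $(y,y')$ are level-$(i+1)$ gaps, because $G_i\subset G_{i+1}$.

Start from one level-$0$ gap $(x_0,y)$ with $|x_0|_\infty\le k_1$, determined by the nearest-neighbor configuration. Given that configuration, all gaps arising on levels $0,\dots,K-1$ are resolved except with probability at most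
$$\omega_m=\sum_{i<K}2^i\exp(-c\,n_i^{2d\nu-d-\alpha})\to0,$$
because $2d\nu-d-\alpha>0$, $n_i>(\log N_0)^{\epsilon/4}$ for $i<K$, and $2^K$ is at most a power of $\log N_0$.

**Step 4: add up the lengths.** If all are resolved, we are left with $2^K$ level-$K$ gaps. By the definition of $G_K$ each is joined by a nearest-neighbor path of length at most $\varrho dN_K$. Fewer than $2^K$ long edges are used. So, for $m$ large,
$$D_m(x_0,y)\le2^K(1+\varrho dN_K)\le C(\log N_0)^{\Delta+\epsilon/2}\le(\log m)^{\Delta+\epsilon}.$$
All points involved lie within sup-distance $k_1+N_0+N_1+\dots+N_K+\varrho dN_K\le k_1+4N_0<m$ of $0$, hence in $\mathcal B_m$.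

**Step 5: count the endpoints.** On $\{\mathcal C\cap[-k_1,k_1]^d\ne\emptyset\}$ pick $x_0$ in this set by a rule depending on the nearest-neighbor configuration. As $k_1$ is fixed and $\mu_0\to0$, $x_0\in G_0$ except with probability $o(1)$. By (6) and a union bound over $[-k_1,k_1]^d$, $|\mathrm{Ann}(x_0,N_0)\cap\mathcal C|\ge\frac\theta2|\mathrm{Ann}(x_0,N_0)|$ except with probability $o(1)$. Since $E|\Lambda_{2N_0}\cap(\mathcal C\setminus G_0)|=O(\mu_0N_0^d)=o(m^d)$, also $|\mathrm{Ann}(x_0,N_0)\cap G_0|\ge\frac\theta4|\mathrm{Ann}(x_0,N_0)|$ except with probability $o(1)$. Each $y$ in this set violates $D_m(x_0,y)\le(\log m)^{\Delta+\epsilon}$ with conditional probability at most $\omega_m$. By Markov's inequality at least half of them satisfy it, except with probability at most $2\omega_m$. This gives at least $\frac\theta8N_0^d\ge\frac\theta8(m/16)^d$ sites. So $c_3=\min\big(\frac\theta4(4d\varrho)^{-d},\frac\theta816^{-d}\big)$ works in (a) and (b), and it does not depend on $\epsilon$. $\square$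

This completes the dense regime.

## 4. Sparse frogs: survival without control of a single edge

Since the numbers $Q(0,\pm e_i)$ sum to at most $1$, some $Q(0,e_i)\le\frac1{2d}$. So the hypothesis of Proposition 1 forces $\lambda>2d\log4$, and for smaller $\lambda$ the dense regime is empty, however long the frogs live. The right hypothesis is a threshold for the lifespan. On $\mathbb Z^d$, without planted particle, it is known that there is a critical lifespan $\ell_c=\ell_c(\lambda,Q)\in(0,\infty)$. For $\ell>\ell_c$, with positive probability there is an active particle at all times; for $\ell<\ell_c$ the active particles die out a.s. in finite time. It is also known that for lifespans above some constant $C_0$ the analogs of (1) (for $\alpha\ge d$) and (2) (for $\alpha<d$) hold for every prescribed $\rho\in(0,1)$, with $C_0$ depending on $\rho$ (and, in (2), on $\epsilon$). The question is whether $\ell>\ell_c$ suffices for some $\rho$.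

**Theorem A.** Let $\lambda>0$, $\alpha>0$, $\ell>\ell_c(\lambda,Q)$, and let $\ell_o(L)\to\infty$ arbitrarily. There are $\rho\in(0,1)$ and $C<\infty$ such that

* (for every $\alpha>0$) $\mathbb P_L^+(|\mathcal A(CL)|\ge\rho L^d)\to1$;
* (for $\alpha\in(0,d)$) for every $\epsilon>0$, $\mathbb P_L^+(|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d)\to1$.

Here $\rho$ does not depend on $\epsilon$.

**Theorem B (converse).** Let $\ell<\ell_c(\lambda,Q)$. Then on $\mathbb Z^d$ the expected number of vertices ever activated is finite. On the torus, for any $\ell_o(L)$ and any times $t_L=o(L^d)$, $\mathbb E_L^+|\mathcal A(t_L)|=o(L^d)$. Hence $\mathbb P_L^+(|\mathcal A(t_L)|\ge\rho L^d)\to0$ for every $\rho>0$; this covers $t_L=CL$ and $t_L=(\log L)^{\Delta+\epsilon}$.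

So below $\ell_c$ the conclusions fail for every $\rho\in(0,1)$. The case $\ell=\ell_c$ is not addressed.

**Reachability.** For finite $S$ let $C(S)\supset S$ be the set of vertices reachable from $S$ by chains $x_0\in S,x_1,x_2,\dots$ in which a frog at $x_i$ visits $x_{i+1}$. Write $C(x)=C(\{x\})$; the vertices ever activated form $C(o)$. If $C(o)$ is finite, only finitely many frogs are ever activated, and all die in finite time.

**A case by hand.** Suppose $\lambda\ell<1$. A newly reached vertex carries on average $\lambda$ frogs, each visiting on average at most $EN=\ell$ vertices after its start. So the expected number of vertices at chain distance $k$ from $o$ is at most $(\lambda\ell)^k$, and $\mathbf E|C(o)|\le1/(1-\lambda\ell)<\infty$. Hence $\ell_c\ge1/\lambda$, and for $\ell<1/\lambda$ the first claim of Theorem B holds. Section 11 runs this argument with a large finite set in place of the vertex $o$.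

**The first approach, and where it stops.** For Theorem A, imitate Proposition 1 on a large scale. Since $C(\Lambda_r)$ is infinite with high probability for large $r$, many frogs leave a large box around a fully activated copy of $\Lambda_r$ (a *seed*). Cut the surroundings of the box into $k$ patches. If with probability at least $1-\varepsilon^k$ *some* patch receives many frogs, then by positive correlation there is *one fixed* patch that receives many with probability at least $1-\varepsilon$. Let one of these frogs fill a new seed there, and repeat, to build an "edge" of probability $\frac34$ between macroscopic neighbors. Two things stop this.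

*Direction.* The argument gives one patch, around a direction $b$ say, and its antipode, by $Q(0,z)=Q(0,-z)$. If every available displacement is within a small distance $2\eta$ of $b$ or $-b$, then in a direction $u\perp b$ it has a component of size at most $2\eta$ and of unknown sign. Nothing lets us steer towards $u$. For a kernel invariant under all signed coordinate permutations $g$ and a symmetric box this is harmless, since all patches around $gb$ are then equally good, and averaging over $g$ gives $\frac1{\#g}\sum_g(gb)(gb)^{\mathsf T}=\frac1dI$ for a unit vector $b$: sign changes kill the off-diagonal entries, permutations equalize the diagonal ones, and the trace is $1$. So for each unit $u$ some $g$ has $|gb\cdot u|\ge1/\sqrt d$. Our kernels have no such symmetry (Section 1). The remedy is to choose the *shape* of the region so that the identity $\sum_jw_jb_jb_j^{\mathsf T}=\frac1dI$ holds nevertheless, for weights $w_j\geq 0$ with sum $1$ and good directions $b_j$ of almost identical ellipsoids. A fixed-point theorem finds this shape.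

*Reuse.* The next region overlaps the previous one, whose frogs have been inspected. After a failed attempt we know, for instance, that the frogs around our seed do *not* do what we want. The remedy is to hold back small independent reserves of frogs. That is affordable because $\ell>\ell_c$ is a strict inequality.

## 5. A strict inequality buys reserves

**Lemma 6 (trading lifespan for density).** Let $\ell'<\ell$ and $\lambda_0=\lambda\frac{1-e^{-\ell'}}{1-e^{-\ell}}<\lambda$. Reachability with parameters $(\lambda,\ell')$ is stochastically dominated by reachability with $(\lambda_0,\ell)$.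

*Proof.* Frogs without jumps are irrelevant. The number of frogs with at least one jump at a vertex is Poisson$(\lambda(1-e^{-\ell'}))=$ Poisson$(\lambda_0(1-e^{-\ell}))$ in both models. Their jump numbers have the laws of $N'$ given $N'\ge1$ and $N$ given $N\ge1$, with $N'\sim$ Poisson$(\ell')$ and $N\sim$ Poisson$(\ell)$. The ratio of probability mass functions $e^{\ell-\ell'}(\ell'/\ell)^n$ decreases in $n$, so $P(N'\ge n)/P(N\ge n)$ is nonincreasing, and comparing with $n=1$,
$$P(N'\ge n\mid N'\ge1)\le P(N\ge n\mid N\ge1).$$
Couple with the same walk for each frog and $N'\le N$; every range grows. $\square$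

Fix $\ell>\ell_c$ and $\ell'\in(\ell_c,\ell)$. At $(\lambda,\ell')$ the process survives with positive probability, and then $|C(o)|=\infty$. By Lemma 6, $|C(o)|=\infty$ with positive probability at $(\lambda_0,\ell)$. The event that some $x$ has $|C(x)|=\infty$ is translation-invariant, so by ergodicity it has probability $1$ at $(\lambda_0,\ell)$, and therefore
$$\mathbf P_{\lambda_0}(|C(\Lambda_r)|<\infty)\to0\qquad(r\to\infty).\tag{7}$$
From now on, until the end of Section 10, the lifespan is $\ell$, and $\delta=\lambda-\lambda_0>0$ is our reserve.

**Families.** Let $n_0=256d$ and $\kappa=7^d\cdot2d\cdot n_0$; these numbers will come from the steering in Section 9. Split the Poisson$(\lambda)$ frogs of each vertex into independent families: *base* with intensity $\lambda_0$; $\sigma$ with intensity $\delta_1=\delta/3$; *sprinkling families* $1,\dots,\kappa$ with intensity $\delta_2=\delta/(3\kappa)$ each; *LR* (long range) with intensity $\delta_3=\delta/3$. Let $\gamma=\min(1,\delta_2/\lambda_0,\delta_2/\delta_1)$.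

**Lemma 7 (displacement).** There is $C_1$ with $P_x(\max_i|X_i-x|\ge h)\le C_1h^{-\alpha}$ for $h\ge1$, and the same holds for $|\cdot|_\infty$.

*Proof.* If the displacement reaches $h$, some jump has length at least $h/N$. A single jump has $P(\text{length}\ge u)\le Cu^{-\alpha}$ for all $u>0$. Given $N$, a union bound over the jumps gives $CN(h/N)^{-\alpha}$. Take expectations: the bound is $CE[N^{1+\alpha}]h^{-\alpha}$. Finally $|\cdot|_\infty\le|\cdot|$. $\square$

**Definition (planting).** Fix $r$ and a nearest-neighbor path from $0$, inside $\Lambda_r$, covering $\Lambda_r$. A frog at $x$ is *$y$-planting* ($y\ne x$) if its first jump goes to $y$ and its next jumps follow this path translated by $y$. It then visits all of $y+\Lambda_r$. Let $\pi(x,y)$ be the probability of this.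

For $d=2$, $r=1$ one may take the path through $(0,0),(1,0),(1,1),(0,1),(-1,1),(-1,0),(-1,-1),(0,-1),(1,-1)$. It has $5$ horizontal and $3$ vertical steps, so $\pi(x,y)=P(N\ge9)\,Q(x,y)\,Q(0,e_1)^5Q(0,e_2)^3$. In general
$$\pi(x,y)\ge c(r)|x-y|^{-d-\alpha},\qquad c(r)>0,\tag{8}$$
and for different $y$ the planting events of one frog are disjoint.

## 6. A finite region is left by many frogs

In this section only base frogs (intensity $\lambda_0$) are used, and $\mathbf P=\mathbf P_{\lambda_0}$. For $S\subset V$ let $C_V(S)$ be the set reachable from $S$ using only frogs whose whole range lies in $V$ (frogs *staying in $V$*). Put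
$$q_x(V)=P_x(\text{range}\not\subset V),\qquad C_V=C_V(\Lambda_r),\qquad m_V=\sum_{x\in C_V}q_x(V),$$
and let $\mathcal F_V$ be the $\sigma$-field of the frogs with range in $V$. The set $C_V$ is $\mathcal F_V$-measurable. By Poisson splitting, given $\mathcal F_V$, the number of frogs at $C_V$ that leave $V$ is Poisson$(\lambda_0m_V)$. If it is $0$, then $C(\Lambda_r)=C_V$. (Example: $r=0$, $V=\{o\}$ gives $C_V=\{o\}$ and $m_V=q_o(\{o\})$.)

So a small $m_V$ means a fair chance that $C(\Lambda_r)$ is finite. We need this with no loss and *uniformly in the shape of $V$*.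

**Lemma 8.** For all $r,M,\zeta>0$ there is $r_0\ge r$ such that for every finite $V\supset\Lambda_{r_0}$,
$$\mathbf P(m_V\le M)\le\mathbf P(|C(\Lambda_r)|<\infty)+\zeta.$$

*Proof.* Write $C=C(\Lambda_r)$, $\Lambda=\Lambda_{r_0}$, and take $M'\ge M$ with $e^{-\lambda_0M'}\le\zeta/3$. We bound $\mathbf P(m_V\le M')$.

**(a) The case $C_V\not\subset\Lambda$: the cluster would be finite but large.** The event $\{m_V\le M',C_V\not\subset\Lambda\}$ is in $\mathcal F_V$, and on it the conditional probability that no frog at $C_V$ leaves $V$ is at least $e^{-\lambda_0M'}$. Hence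
$$e^{-\lambda_0M'}\mathbf P(m_V\le M',C_V\not\subset\Lambda)\le\mathbf P(C=C_V\not\subset\Lambda)\le\mathbf P(|C|<\infty,\,C\not\subset\Lambda_{r_0}).$$
The right side does not depend on $V$ and tends to $0$ as $r_0\to\infty$. So $\mathbf P(m_V\le M',C_V\not\subset\Lambda)\le\zeta/3$ for $r_0$ large, uniformly in $V$.

**(b) The case $C_V\subset\Lambda$: reduce to the box $\Lambda$.** Frogs at $C_V$ staying in $V$ visit only $C_V\subset\Lambda$, so they stay in $\Lambda$. Therefore $C_V\subset C_\Lambda$, and $C_\Lambda\subset C_V$ because $\Lambda\subset V$. So $C_V=C_\Lambda$, $m_V=\sum_{x\in C_\Lambda}q_x(V)$, and no frog at $C_\Lambda$ leaves $\Lambda$ while staying in $V$. Given $\mathcal F_\Lambda$, the number of frogs at $C_\Lambda$ that do so is Poisson with mean $\lambda_0\sum_{x\in C_\Lambda}(q_x(\Lambda)-q_x(V))$. On the $\mathcal F_\Lambda$-measurable event $\{\sum_{x\in C_\Lambda}q_x(V)\le M',\ m_\Lambda>2M'\}$ this mean is at least $\lambda_0M'$. Hence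
$$\mathbf P(m_V\le M',C_V\subset\Lambda)\le e^{-\lambda_0M'}+\mathbf P(m_\Lambda\le2M')\le\tfrac\zeta3+\mathbf P(m_\Lambda\le2M').$$

**(c) Boxes: use Lévy's 0–1 law.** Every frog has finite range, so $\mathcal F_{\Lambda_n}$ increases to the $\sigma$-field of all frogs, and $\mathbf P(|C|<\infty\mid\mathcal F_{\Lambda_n})\to1_{\{|C|<\infty\}}$ a.s. On $\{m_{\Lambda_n}\le2M'\}$ this conditional probability is at least $e^{-2\lambda_0M'}$. So a.s. on $\{|C|=\infty\}$ we have $m_{\Lambda_n}>2M'$ for all large $n$. By the reverse Fatou lemma $\limsup_n\mathbf P(m_{\Lambda_n}\le2M')\le\mathbf P(|C|<\infty)$, so $\mathbf P(m_{\Lambda_{r_0}}\le2M')\le\mathbf P(|C|<\infty)+\zeta/3$ for $r_0$ large.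

Add (a), (b), (c). $\square$

Later some regions are very long but thin. For these we want the exits to be numerous already *near the origin*. Thinness enters as a lower bound on $q_x(V)$.

**Lemma 9.** Let $r_0$ be as in Lemma 8 for $(r,M+1,\zeta)$, and let $c_w>0$. There is $H\ge r_0$ such that for every finite $V\supset\Lambda_{r_0}$ with $q_x(V)\ge c_w$ for all $x\in V$,
$$\mathbf P\Big(\sum_{x\in C_{V\cap\Lambda_H}}q_x(V)\le M\Big)\le\mathbf P(|C(\Lambda_r)|<\infty)+2\zeta.$$

*Proof.* Let $V'=V\cap\Lambda_H\supset\Lambda_{r_0}$ and $K=M/c_w$. On the event in question $|C_{V'}|\le K$.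

If $C_{V'}\subset\Lambda_{H/2}$, then for $x\in C_{V'}$, by Lemma 7, $q_x(V')\le q_x(V)+P_x(\text{leave }\Lambda_H)\le q_x(V)+C_1(H/2)^{-\alpha}$. So $m_{V'}\le M+KC_1(H/2)^{-\alpha}\le M+1$ for $H$ large. By Lemma 8 applied to $V'$, this has probability at most $\mathbf P(|C(\Lambda_r)|<\infty)+\zeta$.

If $C_{V'}\not\subset\Lambda_{H/2}$ and $|C_{V'}|\le K$, take a chain of distinct vertices of $C_{V'}$ from $\Lambda_r$ to $\Lambda_{H/2}^c$. It has at most $K$ vertices, so some frog at a vertex of $C_{V'}$ has sup-displacement at least $h=(H/2-r)/K$. Explore $C_{V'}$ vertex by vertex, revealing all frogs at each explored vertex, and stop after at most $K$ vertices. The frogs at a newly explored vertex are fresh, so the expected number of revealed frogs with displacement at least $h$ is at most $K\lambda_0C_1h^{-\alpha}$, which is at most $\zeta$ for $H$ large. $\square$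

## 7. An ellipsoid with good exits in every direction

**Shapes and labels.** Let $\eta=\frac1{20\sqrt d}$. Partition the unit sphere into $k=k(d)$ sets $\Theta_1,\dots,\Theta_k$ of diameter at most $\eta$, with chosen points $b_i\in\Theta_i$. For a symmetric positive definite matrix $T$ with smallest eigenvalue $a_{\min}=a_{\min}(T)$ let $K_T=TB$, $V_T=K_T\cap\mathbb Z^d$,
$$\mathrm{Sh}_T=\{y\in\mathbb Z^d:1<|T^{-1}y|\le1+\eta\},\qquad A_i(T)=\{y\in\mathrm{Sh}_T:T^{-1}y/|T^{-1}y|\in\Theta_i\}.$$
For $T=tI$ these are a discrete ball of radius $t$, a shell of thickness $\eta t$ around it, and the pieces of the shell seen in the directions $\Theta_i$. In general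
$$y\in A_i(T)\ \Rightarrow\ |T^{-1}y-b_i|\le2\eta,\tag{9}$$
because length and direction each contribute at most $\eta$.

A frog leaving $V_T$ may land very far away. The next lemma says that landing in the shell is not much less likely than leaving at all.

**Lemma 10.** Let $h_1=2\sqrt d/\eta$. There is $c_2>0$, depending on $d,Q,\ell,\eta$, such that if $a_{\min}\ge h_1$ and $x\in V_T$, then
$$\sum_{y\in\mathrm{Sh}_T,\ |y-x|\le2a_{\min}}|x-y|^{-d-\alpha}\ge c_2\,q_x(V_T),\tag{10}$$
and the sum is nonempty.

*Proof.* Let $t=\mathrm{dist}(x,\partial K_T)$. Since $B(x,t)\subset K_T$ and $K_T$ has width $2a_{\min}$ in the direction of its shortest axis, $t\le a_{\min}$. Let $z\in\partial K_T$ be a nearest point and $\mathbf n$ the outer unit normal there. The supporting hyperplane of $K_T$ at $z$ also supports $B(x,t)$ at $z$, so $z=x+t\mathbf n$. Let $h=\frac\eta2\max(t,h_1)$; then $\sqrt d\le h\le\frac\eta2a_{\min}$.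

The open ball with center $z+h\mathbf n$ and radius $h$ lies in the open half-space beyond the supporting hyperplane, so it misses $K_T$. It is contained in $K_T+2hB\subset(1+\frac{2h}{a_{\min}})K_T\subset(1+\eta)K_T$, because $a_{\min}B\subset K_T$. So all its lattice points are in $\mathrm{Sh}_T$. It contains an open cube of side $2h/\sqrt d\ge2$, and an open interval of length $s\ge2$ contains at least $s-1\ge s/2$ integers, so it has at least $(h/\sqrt d)^d\ge1$ lattice points. They all satisfy $|y-x|\le t+2h\le2\max(t,h_1)\le2a_{\min}$. Hence the sum is at least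
$$(h/\sqrt d)^d\,(2\max(t,h_1))^{-d-\alpha}\ge c\max(t,h_1)^{-\alpha}\ge c'\max(t,1)^{-\alpha}\ge c_2q_x(V_T).$$
The last inequality is Lemma 7, since leaving $V_T$ from $x$ needs a displacement of at least $\max(t,1)$. $\square$

**Constants.** Choose, in this order, each depending only on the preceding ones:

* $\varepsilon_1>0$ with $n_0(2\varepsilon_1)^\gamma\le\frac14$, and $\varepsilon_0=\varepsilon_1^k$;
* $r$ with $\mathbf P_{\lambda_0}(|C(\Lambda_r)|<\infty)\le\varepsilon_0/2$, by (7), and $\zeta=\varepsilon_0/4$;
* $M$ with $e^{-\delta_1c(r)M}\le\varepsilon_1$, and $M_0=kM/c_2$;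
* $r_0\ge r$ from Lemma 8 for $(r,M_0+1,\zeta)$;
* $r_1\ge\max(\sqrt d\,r_0,h_1,\sqrt d)$;
* $c_w=(1-e^{-\ell})c_Q(4r_1)^{-d-\alpha}$, and $H$ from Lemma 9 with $M=M_0$;
* $H'=\sqrt dH+4r_1$, and $R>\max(r_1,2H'/\eta)$.

If $a_{\min}(T)\ge r_1$, then $\Lambda_{r_0}\subset V_T$. If also $a_{\min}(T)\le2r_1$ (a *thin* shape), then $q_x(V_T)\ge c_w$ for every $x\in V_T$: by Lemma 10 there is $y\notin V_T$ with $|y-x|\le4r_1$, and the first jump may go to $y$.

For $a_{\min}(T)\ge r_1$ put $A_i^*(T)=A_i(T)\cap\{|y|\le H'\}$ if $T$ is thin, and $A_i^*(T)=A_i(T)$ otherwise. For $A\subset\mathbb Z^d\setminus V_T$ let $W(A)=\sum_{x\in C_{V_T}(\Lambda_r)}\sum_{y\in A}|x-y|^{-d-\alpha}$, with base frogs only. By (8) this measures how likely it is to plant a seed at a point of $A$.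

**Lemma 11 (a rich label).** If $a_{\min}(T)\ge r_1$, there is $i=i(T)$ with
$$\mathbf P\big(W(A^*_{i(T)}(T))<M\big)\le\varepsilon_1<1,\tag{11}$$
and the same holds for $-A^*_{i(T)}(T)$. In particular $A^*_{i(T)}(T)\ne\emptyset$.

*Proof.* **First, all labels together are rich:** with probability at least $1-\varepsilon_0$, $\sum_iW(A_i^*)\ge c_2M_0=kM$. If $T$ is not thin, Lemma 8 gives $m_{V_T}>M_0$ with probability at least $1-\frac{\varepsilon_0}2-\frac{\varepsilon_0}4$; sum (10) over $x\in C_{V_T}$. If $T$ is thin, Lemma 9 gives $\sum_{x\in C_{V_T\cap\Lambda_H}}q_x(V_T)>M_0$ with probability at least $1-\frac{\varepsilon_0}2-\frac{2\varepsilon_0}4=1-\varepsilon_0$. Moreover $C_{V_T\cap\Lambda_H}\subset C_{V_T}$, and for $x\in\Lambda_H$ the points $y$ in (10) satisfy $|y|\le|x|+2a_{\min}\le\sqrt dH+4r_1=H'$; sum (10) over $x\in C_{V_T\cap\Lambda_H}$.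

**Then one label is rich.** Except with probability $\varepsilon_0$, some $W(A_i^*)\ge M$. The events $\{W(A_i^*)<M\}$ are decreasing in independent Poisson variables. By the Harris inequality
$$\prod_{i=1}^k\mathbf P(W(A_i^*)<M)\le\mathbf P\Big(\bigcap_i\{W(A_i^*)<M\}\Big)\le\varepsilon_0=\varepsilon_1^k,$$
so one factor is at most $\varepsilon_1$. If $A_i^*$ were empty, then $W=0<M$ with probability $1$. The claim for $-A^*_{i(T)}(T)$ holds because $Q(0,z)=Q(0,-z)$ and $V_T,\Lambda_r$ are symmetric. $\square$

Put $b(T)=b_{i(T)}$. Each shape $T$ thus has one good axis, $\pm b(T)$.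

**How to find the right shape.** Lengthen the ellipsoid in the direction of its own good axis: this pushes $S=\log(T/R)$ towards $bb^{\mathsf T}-\frac1dI$. When the ellipsoid becomes extremely long and thin, exits occur near the origin by Lemma 9, hence through the flanks, so the good axis is nearly perpendicular to the long direction and the push turns back. Between the two there is an equilibrium. In a toy version with $d=2$, diagonal shapes $S=\mathrm{diag}(s,-s)$, $|s|\le\varsigma$, and only the labels $e_1,e_2$, let $w(s)\in[0,1]$ be a continuous weight of the label $e_1$ (shapes near $s$ are averaged). At $s=\varsigma$ the long axis is $e_1$ and $w$ is near $0$; at $s=-\varsigma$ it is near $1$. By the intermediate value theorem $w(s^*)=\frac12$ somewhere, and near $s^*$ both labels are available. In general the intermediate value theorem becomes Brouwer's theorem.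

**Proposition 12.** There are $T$ with $a_{\min}(T)\ge r_1$ and finitely many $T_1,\dots,T_n$ with $a_{\min}(T_j)\ge r_1$ such that $\|T^{-1}T_j-I\|\le\eta$ (operator norm) for all $j$, and for every unit vector $u$ there is $j$ with $|b(T_j)\cdot u|\ge1/\sqrt d$.

*Proof.* **Step 1: the space of shapes.** Let $\mathrm{Sym}_0$ be the space of symmetric trace-$0$ matrices with inner product $\mathrm{tr}(XY)$; its norm $\|\cdot\|_F$ dominates the operator norm. Let $\varsigma=\log(R/r_1)>0$ and $\mathcal K=\{S\in\mathrm{Sym}_0:S\ge-\varsigma I\}$. This set is convex and closed, and bounded because the trace is $0$, so it is compact. Put $T_S=Re^S$; then $a_{\min}(T_S)\ge Re^{-\varsigma}=r_1$ on $\mathcal K$.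

**Step 2: a continuous push.** The label $b(T_S)$ does not depend continuously on $S$, so we average it. By uniform continuity of $(S,S')\mapsto e^{-S}e^{S'}$ on $\mathcal K^2$ there is $\varpi\in(0,\log2]$ with $\|T_S^{-1}T_{S'}-I\|\le\eta$ whenever $\|S-S'\|_F<\varpi$. Cover $\mathcal K$ by open balls of radius $\varpi$ around $S_1,\dots,S_N\in\mathcal K$, and let $\varphi_j$ be proportional to $\max(0,\varpi-\|S-S_j\|_F)$, normalized so that $\sum_j\varphi_j=1$. With $b_{(j)}=b(T_{S_j})$ put
$$\mathcal W(S)=\sum_j\varphi_j(S)\,b_{(j)}b_{(j)}^{\mathsf T},\qquad X(S)=\mathcal W(S)-\tfrac1dI .$$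
Since $|b_{(j)}|=1$, the trace of $\mathcal W(S)$ is $1$ and $X(S)\in\mathrm{Sym}_0$.

**Step 3: a fixed point.** The map $S\mapsto\mathrm{proj}_{\mathcal K}(S+X(S))$ is continuous from $\mathcal K$ to $\mathcal K$, so by Brouwer's theorem it has a fixed point $S^*$. By the characterization of the projection onto a convex set this means
$$\mathrm{tr}\big(X(S^*)(S-S^*)\big)\le0\qquad\text{for all }S\in\mathcal K.\tag{12}$$

**Step 4: the fixed point is not on the boundary.** We claim that all eigenvalues of $S^*$ are $>-\varsigma$. Otherwise $a_{\min}(T_{S^*})=r_1$. Let $v$ be a unit eigenvector for the largest eigenvalue $s_{\max}\ge0>-\varsigma$, and $Y=\frac1dI-vv^{\mathsf T}\in\mathrm{Sym}_0$. For small $t>0$ we have $S^*+tY\in\mathcal K$: on $v^\perp$ the eigenvalues increase, and on $v$ the eigenvalue is $s_{\max}-t(1-\frac1d)$. So (12) gives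
$$0\ge\mathrm{tr}(X(S^*)Y)=-v^{\mathsf T}X(S^*)v=\tfrac1d-v^{\mathsf T}\mathcal W(S^*)v .$$
Now let $\varphi_j(S^*)>0$. Then $\|S_j-S^*\|_F<\varpi\le\log2$, so the smallest eigenvalue of $S_j$ is at most $-\varsigma+\log2$ and $T_{S_j}$ is thin. By Lemma 11 the set $A^*_{i(T_{S_j})}(T_{S_j})$ contains some $y$, and it has $|y|\le H'$. By (9),
$$|b_{(j)}\cdot v|\le2\eta+|y\cdot T_{S_j}^{-1}v|\le2\eta+H'\,\|T_{S_j}^{-1}T_{S^*}\|\,|T_{S^*}^{-1}v|\le2\eta+\frac{2H'}R\le3\eta,$$
because $\|T_{S_j}^{-1}T_{S^*}\|\le1+\eta\le2$ and $|T_{S^*}^{-1}v|=R^{-1}e^{-s_{\max}}\le R^{-1}$. Hence $v^{\mathsf T}\mathcal W(S^*)v\le9\eta^2=\frac9{400d}<\frac1d$, a contradiction.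

**Step 5: conclusion.** So $S^*$ is interior to $\mathcal K$ in $\mathrm{Sym}_0$. Taking $S=S^*+tX(S^*)$ with small $t>0$ in (12) gives $X(S^*)=0$, that is, $\sum_j\varphi_j(S^*)(b_{(j)}\cdot u)^2=\frac1d$ for each unit $u$. So some $j$ with $\varphi_j(S^*)>0$ has $|b_{(j)}\cdot u|\ge1/\sqrt d$. Take $T=T_{S^*}$ and as $T_1,\dots,T_n$ the $T_{S_j}$ with $\varphi_j(S^*)>0$. $\square$

**Moves.** Fix these matrices. Write $V_j=V_{T_j}$, $A_j^\pm=\pm A^*_{i(T_j)}(T_j)$, $b_j=b(T_j)$. For $y\in A_j^\pm$, (9) gives $|T_j^{-1}y\mp b_j|\le2\eta$, and so
$$|T^{-1}y\mp b_j|\le2\eta+\|T^{-1}T_j-I\|\,|T_j^{-1}y|\le2\eta+\eta(1+2\eta)\le5\eta=\frac1{4\sqrt d}.$$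
For each unit $u$ choose $j$ with $|b_j\cdot u|\ge1/\sqrt d$ and the sign with $\pm b_j\cdot u\ge1/\sqrt d$. So for each unit $u$ there is a *move* $(j,\pm)$ with
$$T^{-1}y\cdot u\ge c_0:=\frac1{2\sqrt d},\qquad|T^{-1}y|\le2\qquad\text{for all }y\in A_j^\pm.\tag{13}$$
Moreover $T^{-1}V_j\subset(1+\eta)B\subset2B$, $T^{-1}\Lambda_r\subset B$ and $\Lambda_r\subset V_j$ (since $r_1\ge\sqrt dr_0\ge\sqrt dr$), and $A_j^\pm\cap V_j=\emptyset$.

## 8. One move in a region that has already been explored

**Explorations.** The *units* of the configuration are, for each vertex $x$: the base family at $x$, the $\sigma$ family at $x$, each sprinkling family at $x$, and for each $y\ne x$ the family of $y$-planting LR frogs at $x$. All units are independent. An exploration reveals units one at a time, the next one being a function of those already revealed and of independent extra randomness. Summing over the countably many possible finite sequences of chosen units, one sees that conditionally on the history the unrevealed units are independent with their original laws. Our explorations maintain a finite set $\mathcal D$ of reached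 vertices with the invariant

> (I) no unit at a vertex outside $\mathcal D$ has been revealed.

A *seed* at $s$ means $s+\Lambda_r\subset\mathcal D$.

**Definition (attempt).** Consider a move $(j,\pm)$, a seed at $s$, and a sprinkling index $i$ such that no unit ($x$, family $i$) with $x\in s+V_j$ has been revealed. Let $\mathcal D_s=\mathcal D\cap(s+V_j)\supset s+\Lambda_r$.

* Reveal family $i$ at $\mathcal D_s$. Let $\mathcal N\subset(s+V_j)\setminus\mathcal D$ be the set of vertices outside $\mathcal D$ reached from family-$i$ frogs at $\mathcal D_s$ staying in $s+V_j$, and then through base frogs staying in $s+V_j$ at vertices of $(s+V_j)\setminus\mathcal D$. Reveal the base units at the vertices of $\mathcal N$ one by one as these are found, and then the $\sigma$ units at $\mathcal N$.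
* The attempt *succeeds* if some family-$i$ frog at $\mathcal D_s$, or some $\sigma$-frog at $\mathcal N$, is $y$-planting with $y\in s+A_j^\pm$. Then choose one such $y$ by a fixed rule.
* Replace $\mathcal D$ by $\mathcal D\cup\mathcal N$, and on success by $\mathcal D\cup\mathcal N\cup(y+\Lambda_r)$.

All units were revealed at vertices of $\mathcal D_s\cup\mathcal N$, so (I) is preserved, and every added vertex is really reached. If all of $\mathcal D_s$ is activated by time $t$, then by (3) all added vertices are activated by time $t+\ell(|V_j|+2)$: one step into $\mathcal N$, at most $|V_j|$ steps inside it, one planting step.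

The difficulty is that $\mathcal D_s$ is an arbitrary set whose base and $\sigma$ frogs may have been seen. We may use fresh frogs of *one thin family* there, in place of the fresh base frogs that (11) asks for. The next lemma says that this costs only a power.

**Lemma 13.** Conditionally on the history, the attempt succeeds with probability at least $1-(2\varepsilon_1)^\gamma$.

*Proof.* **Step 1: isolate what happens outside $\mathcal D$.** Given the history, all units at vertices outside $\mathcal D$ (by (I)) and the family-$i$ units at $\mathcal D_s$ are independent with their original laws. Let $U$ be the set of $u\in(s+V_j)\setminus\mathcal D$ from which there is a chain in $(s+V_j)\setminus\mathcal D$, through base frogs staying in $s+V_j$, to a vertex having a $\sigma$-frog that is $y$-planting for some $y\in s+A_j^\pm$. The set $U$ depends only on frogs at vertices outside $\mathcal D$. Put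
$$a=\sum_{w\in\mathcal D_s}P_w(\text{range}\subset s+V_j,\ \text{range}\cap U\ne\emptyset),\qquad b=\sum_{w\in\mathcal D_s}\ \sum_{y\in s+A_j^\pm}\pi(w,y),\qquad I=\lambda_0a+\delta_1b .$$

**Step 2: an imaginary fresh configuration shows that $I$ is usually large.** Replace the base and $\sigma$ frogs at $\mathcal D$ by fresh independent copies. Then, conditionally on the history, base and $\sigma$ frogs have their unconditioned law everywhere. In this configuration let $C'=C_{s+V_j}(s+\Lambda_r)$ (base frogs), and let $\mathrm{Succ}'$ be the event that some $\sigma$-frog at $C'$ is $y$-planting with $y\in s+A_j^\pm$. Given the base frogs, the number of such $\sigma$-frogs is Poisson with mean at least $\delta_1c(r)W$ by (8), where $W$ is the translate of $W(A_j^\pm)$. By (11) and the choice of $M$,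
$$\mathbf P(\mathrm{Succ}'\mid\text{history})\ge1-\varepsilon_1-e^{-\delta_1c(r)M}\ge1-2\varepsilon_1 .$$
On $\mathrm{Succ}'$ take a chain in $s+V_j$ from $s+\Lambda_r\subset\mathcal D$ to the planting vertex, and let $w\in\mathcal D_s$ be its last vertex in $\mathcal D$. If $w$ is the planting vertex, a fresh $\sigma$-frog at $w$ is $y$-planting with $y\in s+A_j^\pm$. Otherwise a fresh base frog at $w$ staying in $s+V_j$ visits the next vertex of the chain. From there the chain stays outside $\mathcal D$, so that next vertex is in $U$. Given the frogs at vertices outside $\mathcal D$, the fresh frogs at $\mathcal D_s$ doing one of these two things are Poisson in number with mean $\lambda_0a+\delta_1b=I$. So $\mathbf P(\mathrm{Succ}'\mid\text{history, frogs outside }\mathcal D)\le1-e^{-I}$, and therefore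
$$\mathbf E[e^{-I}\mid\text{history}]\le2\varepsilon_1 .$$

**Step 3: compare with the actual attempt.** The attempt succeeds if and only if some family-$i$ frog at $\mathcal D_s$ either stays in $s+V_j$ and visits $U$, or is $y$-planting with $y\in s+A_j^\pm$. Indeed, a frog of the first kind puts a vertex $u\in U$ into $\mathcal N$, and then all of $u$'s chain up to its planting vertex. Conversely, if a $\sigma$-frog at $z\in\mathcal N$ plants, then the first vertex outside $\mathcal D$ on the route to $z$ is visited by a family-$i$ frog at $\mathcal D_s$ and lies in $U$. For one frog the two alternatives are disjoint, because $y\notin s+V_j$. So, given the frogs at vertices outside $\mathcal D$, failure has probability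
$$e^{-\delta_2(a+b)}\le e^{-\gamma I},\qquad\text{since }\delta_2\ge\gamma\lambda_0,\ \delta_2\ge\gamma\delta_1 .$$
As $\gamma\le1$, Jensen's inequality gives $\mathbf E[e^{-\gamma I}\mid\text{history}]\le(\mathbf E[e^{-I}\mid\text{history}])^\gamma\le(2\varepsilon_1)^\gamma$. $\square$

## 9. Macroscopic sites, steering, and generations

Let $\rho_0=4/c_0=8\sqrt d$ and $s_0=3\rho_0$; then $n_0=4\rho_0^2=256d$ as announced. For $v\in\mathbb Z^d$ let $y_v$ be a lattice point nearest to $Ts_0v$, so $|T^{-1}y_v-s_0v|\le\sqrt d/r_1\le1$. The site $v$ is *occupied* once there is a seed at some $s$ with $|T^{-1}s-s_0v|\le\rho_0$. The first such $s$ in the order of exploration (ties broken by a fixed rule) is denoted $s_v$. The balls $B(s_0v,\rho_0)$ are disjoint, so the $s_v$ are distinct.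

**Lemma 14 (nearest-neighbor steering).** From an occupied $v$ and a nearest neighbor $v'$, do the following *macro-attempt* $(v,v')$: start at $s=s_v$; while $e=T^{-1}s-s_0v'$ has $|e|>\rho_0$, attempt a move as in (13) with $u=-e/|e|$; on success continue from the new seed, at the first failure stop. If the sprinkling indices are admissible (see below), then conditionally on the history $v'$ becomes occupied with probability at least $\frac34$, after at most $n_0$ moves. All regions and added vertices lie in $TB(s_0v,3s_0)$.

*Proof.* On success the new seed is at $s+y$ with $y\in A_j^\pm$, so by (13) the new error $e'=e+T^{-1}y$ satisfies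
$$|e'|^2\le|e|^2-2c_0|e|+4\le|e|^2-c_0|e|\le|e|^2-4,\tag{14}$$
because $c_0|e|\ge c_0\rho_0=4$. Initially $|e|\le\rho_0+s_0=4\rho_0$, so at most $16\rho_0^2/4=n_0$ successful moves are made before $|e|\le\rho_0$, and then $v'$ is occupied. By Lemma 13 and a union bound the conditional success probability is at least $1-n_0(2\varepsilon_1)^\gamma\ge\frac34$. All positions satisfy $|T^{-1}s-s_0v|\le4\rho_0+s_0=7\rho_0$. Since $T^{-1}V_j\subset2B$ and $T^{-1}\Lambda_r\subset B$, everything lies in $TB(s_0v,7\rho_0+2)\subset TB(s_0v,3s_0)$. $\square$

**No sprinkling unit is used twice.** Let the $t$-th move of macro-attempt $(v,v')$ use the sprinkling index coded by $(v\bmod7,\ v'-v,\ t)$. There are $7^d\cdot2d\cdot n_0=\kappa$ codes. If $v\equiv\tilde v$ mod $7$ and $v\ne\tilde v$, then $|s_0v-s_0\tilde v|\ge7s_0>6s_0$, so the regions $TB(s_0v,3s_0)$ and $TB(s_0\tilde v,3s_0)$ are disjoint. Hence, if each ordered pair is attempted at most once, moves with equal index have disjoint regions, and the requirement in the definition of an attempt is met.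

**LR attempts** (only for $\alpha<d$). For occupied $v$ and unoccupied $v'$ with $|v-v'|_1\ge2$, reveal the $y_{v'}$-planting LR frogs at $s_v$. The attempt succeeds if there is at least one; then add $y_{v'}+\Lambda_r$ to $\mathcal D$, so that $v'$ is occupied. The invariant (I) is preserved since $s_v\in\mathcal D$. Different ordered pairs use different units. Since $s_v\ne y_{v'}$ and $|s_v-y_{v'}|\le C|v-v'|_\infty$, by (8) the conditional success probability is at least $1-\exp(-\beta|v-v'|_\infty^{-d-\alpha})$ for a constant $\beta>0$.

**On the torus.** Let $c_T=1/(4\|T\|s_0\sqrt d)$ and $m=\lfloor c_TL\rfloor$. For $v\in\mathcal B_m$, points of $TB(s_0v,3s_0)$ have norm at most $\|T\|(s_0\sqrt dm+3s_0)<L/2$ for $L$ large, so $TB(s_0v,3s_0)\subset(-L/2,L/2)^d$. Restrict all attempts to pairs of sites of $\mathcal B_m$. Vertices of the window $(-L/2,L/2)^d$ correspond injectively to torus vertices. A torus frog is the projection of its lift started in the window, and all events above are events for the lifts that imply the corresponding visits on the torus. So the exploration applies verbatim.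

**Generations.** Start with all $v\in[-k_1,k_1]^d$ occupied by seeds at $y_v$, with $\mathcal D=\bigcup_v(y_v+\Lambda_r)$ activated by time $\tau$ (generation $0$). In generation $g$, for all $v\in\mathcal B_m$ first occupied in generation $g-1$, perform the macro-attempts $(v,v')$ with $v'\in\mathcal B_m$ not occupied at that moment, class by class according to $(v\bmod7,v'-v)$. Then perform the LR attempts from these $v$ to sites of $\mathcal B_m$ not occupied at that moment. Each ordered pair is attempted at most once.

*Time.* Within one class the regions of different $v$ are disjoint. So the vertices of $\mathcal D$ that a macro-attempt uses were there at the beginning of the class or were added by this very macro-attempt. A class therefore costs time at most $n_0\ell(\max_j|V_j|+2)$, however many sites take part. The LR attempts cost at most $\ell$. By induction all of $\mathcal D$ after generation $g$ is activated by time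
$$\tau+C_{\rm gen}\,g,\qquad C_{\rm gen}=7^d\,2d\,n_0\,\ell\,(\max_j|V_j|+2)+\ell.\tag{15}$$

**Lemma 15 (domination).** Let $p_{vv'}$ and $\mathcal G_m$ be as in Section 2, with the $\beta$ above. The exploration and $\mathcal G_m$ can be coupled so that for all $g$
$$\#\{\text{sites of }\mathcal B_m\text{ occupied up to generation }g\}\ge\#\{v\in\mathcal B_m:D_m([-k_1,k_1]^d,v)\le g\}.\tag{16}$$

*Proof.* **Step 1: turn attempts into independent variables.** Let $a_1,a_2,\dots$ be the attempted ordered pairs in order (at most $|\mathcal B_m|^2$), $\mathcal H_{k-1}$ the history before the $k$-th attempt, including the auxiliary variables below, and $\pi_k\ge p_{a_k}$ the conditional success probability given $\mathcal H_{k-1}$. With independent uniform variables $u_k$, put $\xi_{a_k}=1$ if and only if attempt $k$ succeeds and $u_k\le p_{a_k}/\pi_k$. Give the pairs that are never attempted independent Bernoulli$(p)$ variables. Given $\mathcal H_{k-1}$, $\xi_{a_k}$ is Bernoulli$(p_{a_k})$. We claim that, given $\mathcal H_{k-1}$, the variables $\xi_a$ with $a\notin\{a_1,\dots,a_{k-1}\}$ are independent Bernoulli$(p_a)$.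 This is clear if no further attempt is made. Otherwise, by backward induction, given $\mathcal H_k$ the variables with $a\notin\{a_1,\dots,a_k\}$ are independent Bernoulli$(p_a)$. Since $\xi_{a_k}$ is $\mathcal H_k$-measurable, taking conditional expectation given $\mathcal H_{k-1}$ proves the claim. For $k=1$, all $\xi_{vv'}$ are independent Bernoulli$(p_{vv'})$, and every attempted pair with $\xi=1$ is a success.

**Step 2: compare with the directed graph $\xi$.** By induction on $g$, the sites occupied up to generation $g$ contain all sites at directed $\xi$-distance at most $g$ from $[-k_1,k_1]^d$. Indeed, let $u$ be first occupied in generation $g'\le g-1$ and $\xi_{uw}=1$. (For $\alpha\ge d$ then $|u-w|_1=1$, as $p_{uw}=0$ otherwise.) In generation $g'+1$ either $w$ is already occupied when its turn comes, or $(u,w)$ is attempted, and successfully. Sites that become occupied in passing only help.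

**Step 3: remove the directions.** By Lemma 3 the numbers of sites within directed distance $g$, $g\ge0$, have jointly the same law as in $\mathcal G_m$. $\square$

## 10. Proof of Theorem A

Fix $\upsilon>0$ and $k_1$ with $\psi(k_1)\le\upsilon$. Let $n$ be such that $y_v+\Lambda_r\subset\Lambda_n$ for all $v\in[-k_1,k_1]^d$, and take $\tau$ from Lemma 2. With probability at least $1-\upsilon$, for $L$ large, some $X+\Lambda_n$ is completely activated by time $\tau$, where $X$ depends only on the planted trajectory. Conditionally on that trajectory we may take $X=0$ and run Section 9, which uses only non-planted particles, from generation $0$ with this $\tau$. Additional activations can only decrease activation times. Occupied sites $v$ have distinct activated vertices $s_v$. So (15) and (16) bound $|\mathcal A(\tau+C_{\rm gen}g)|$ from below by the right side of (16).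

*Linear time, every $\alpha>0$.* By Proposition 4(a) with $g=m$, with probability at least $1-2\upsilon-o(1)$, $|\mathcal A(\tau+C_{\rm gen}m)|\ge c_3m^d$. Put $C=C_{\rm gen}c_T+1$ and $\rho=\min(\frac12,\frac12c_3c_T^d)$. As $m=\lfloor c_TL\rfloor$, for $L$ large $\tau+C_{\rm gen}m\le CL$ and $c_3m^d\ge\rho L^d$, so $|\mathcal A(CL)|\ge\rho L^d$.

*Polylogarithmic time, $\alpha<d$.* Given $\epsilon>0$ apply Proposition 4(b) with $\epsilon/2$. For $L$ large $\tau+C_{\rm gen}(\log m)^{\Delta+\epsilon/2}\le(\log L)^{\Delta+\epsilon}$. So $|\mathcal A((\log L)^{\Delta+\epsilon})|\ge\rho L^d$ with probability at least $1-2\upsilon-o(1)$, with the same $\rho$.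

The quantities $T,c_T,c_3,C_{\rm gen}$ do not depend on $\upsilon,k_1$ or $\epsilon$. Let $\upsilon\downarrow0$. $\blacksquare$

## 11. Below $\ell_c$: a finite set with mean offspring less than one

We prove Theorem B by extending the computation for $\lambda\ell<1$ in Section 4: there the single vertex $o$ had on average fewer than one "offspring", and here a finite set $V$ will.

**Step 1: finite clusters at a slightly larger density.** Let $\ell<\ell''<\ell_c(\lambda,Q)$ and $\lambda_1=\lambda\frac{1-e^{-\ell''}}{1-e^{-\ell}}>\lambda$. Then $\lambda_1(1-e^{-\ell})=\lambda(1-e^{-\ell''})$, so the proof of Lemma 6 shows that reachability at $(\lambda_1,\ell)$ is dominated by reachability at $(\lambda,\ell'')$. At $(\lambda,\ell'')$ the active particles die out a.s. in finite time. The number of particles activated up to a finite time is a.s. finite, by domination by a continuous-time branching process in which each particle gives birth at rate $1$ to Poisson$(\lambda)$ particles. Hence $|C(o)|<\infty$ a.s. at $(\lambda,\ell'')$, and so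
$$\mathbf P_{\lambda_1}(|C(o)|=\infty)=0,\tag{17}$$
with lifespan $\ell$, here and from now on.

For finite $V\ni o$ let $C_V=C_V(o)$ (now all frogs, at intensity $\lambda'$, staying in $V$), $m_V=\sum_{x\in C_V}q_x(V)$, and
$$\phi_{\lambda'}(V)=\lambda'\,\mathbf E_{\lambda'}\sum_{x\in C_V}E_x[N;\text{range}\not\subset V].$$
For $V=\{o\}$ this is $\lambda'E_o[N;\text{range}\ne\{o\}]\le\lambda'\ell$, the quantity of Section 4.

**Lemma 16.** There is $C_*$ with $E_x[N;\text{range}\not\subset V]\le C_*q_x(V)$ for all finite $V\ni x$.

*Proof.* If the walk is at $y\ne x$ after $k$ jumps, one of these jumps has length at least $|x-y|/k$. Condition on the other jumps: this one then has a prescribed value, so $P_x(X_k=y)\le k\,C_Q(k/|x-y|)^{d+\alpha}$ for the walk with $k$ jumps. Summing over $y\notin V$ and $k\le N$, the left side is at most $C_QE[N^{3+d+\alpha}]\sum_{y\notin V}|x-y|^{-d-\alpha}$. On the other hand the first jump may leave $V$, so $q_x(V)\ge(1-e^{-\ell})c_Q\sum_{y\notin V}|x-y|^{-d-\alpha}$. $\square$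

**Lemma 17.** There is a finite $V\ni o$ with $\phi_\lambda(V)<1$.

*Proof.* Suppose $\phi_\lambda(V)\ge1$ for all finite $V\ni o$. By Lemma 16 and since $C_V$ grows with the intensity,
$$\mathbf E_{\lambda'}m_V\ge c_4:=1/(\lambda C_*)\qquad\text{for all finite }V\ni o,\ \lambda'\in[\lambda,\lambda_1].$$
Let $\theta_n(\lambda')=\mathbf P_{\lambda'}(C(o)\not\subset\Lambda_n)$. This event is increasing and depends only on frogs at $\Lambda_n$. We bound its derivative from below.

*The vertices that do not get out.* Let $\mathcal S$ be the set of $z\in\Lambda_n$ that cannot reach $\Lambda_n^c$. The event $\{\mathcal S=V\}$ means that all frogs at $V$ have range in $V$, and that every $z\in\Lambda_n\setminus V$ reaches $\Lambda_n^c$ by a chain through $\Lambda_n\setminus V$. It says nothing about the frogs at $V$ that stay in $V$, so given $\mathcal S=V$ these have their unconditioned law. If $o\in\mathcal S=V$, then $C(o)=C_V(o)$. Adding a frog at $x\in C_V(o)$ with range not contained in $V$ makes $\{C(o)\not\subset\Lambda_n\}$ occur: the new frog visits $\Lambda_n^c$, or a vertex of $\Lambda_n\setminus V$, which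 reaches $\Lambda_n^c$.

*Russo's formula.* The frogs at $\Lambda_n$ form a Poisson process with finite total intensity $\lambda'|\Lambda_n|$. Conditioning on their number, one sees that $\theta_n$ is a smooth function of $\lambda'$. Raising the intensity by $h$ adds one frog at each $x$ with probability $h+O(h^2)$, and two or more frogs in all with probability $O(h^2)$. So $\theta_n'(\lambda')$ is the expectation, on $\{C(o)\subset\Lambda_n\}=\{o\in\mathcal S\}$, of $\sum_{x\in\Lambda_n}P_x(\text{adding this frog makes }C(o)\not\subset\Lambda_n)$. By the previous paragraph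
$$\theta_n'(\lambda')\ge\sum_{V\ni o}\mathbf P_{\lambda'}(\mathcal S=V)\,\mathbf E_{\lambda'}m_V\ge c_4(1-\theta_n(\lambda')).$$
Integrating $-\log(1-\theta_n)$, where $\theta_n<1$ because $o$ may carry no frog, gives $\theta_n(\lambda_1)\ge1-e^{-c_4(\lambda_1-\lambda)}$ for all $n$. Letting $n\to\infty$, $\mathbf P_{\lambda_1}(|C(o)|=\infty)>0$, contradicting (17). $\square$

**Step 2: bounded expected clusters on the torus.** Take $V$ from Lemma 17 and $L$ so large that $V$ embeds in $\mathbb T^d_L$. Let $\chi_L=\mathbf E|C_L(o)|\le L^d$ be the expected cluster size on the torus at $(\lambda,\ell)$. Explore $C_V(o)$ through frogs whose lifts stay in $V$, then reveal the remaining frogs at $C_V(o)$. Given $C_V(o)$, those leaving $V$ have their unconditioned law. Consider a chain from $o$ to a vertex of $C_L(o)\setminus C_V(o)$. After its last vertex in $C_V(o)$ comes a vertex $w\notin C_V(o)$ visited by a frog at $C_V(o)$. This frog leaves $V$, since otherwise $w\in C_V(o)$. From $w$ on, the chain uses only frogs at vertices outside $C_V(o)$, and these are fresh. So, given what was revealed, the expected number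 of vertices reached from $w$ in this way is at most $\chi_L$. A frog visits at most $N$ vertices after its start, so the expected number of such $w$ is at most $\phi_\lambda(V)$. Thus $\chi_L\le|V|+\phi_\lambda(V)\chi_L$, and as $\chi_L<\infty$,
$$\chi_L\le\chi^*:=\frac{|V|}{1-\phi_\lambda(V)}.\tag{18}$$

**Step 3: the same on $\mathbb Z^d$.** A finite quantity is needed to start with, so for finite $\Lambda$ and $x\in\Lambda$ let $C_\Lambda(x)$ be the cluster of $x$ using only frogs staying in $\Lambda$; $\sup_{x\in\Lambda}\mathbf E|C_\Lambda(x)|\le|\Lambda|<\infty$. Explore first $C_{\Lambda\cap(x+V)}(x)\subset C_{x+V}(x)$, and then the frogs at it that leave $x+V$ while staying in $\Lambda$. As in Step 2, every other vertex of $C_\Lambda(x)$ is reached by a chain whose last step out of the explored cluster is made by such a frog and which continues through fresh frogs staying in $\Lambda$. The expected number of vertices these frogs visit after their start is at most $\phi_\lambda(V)$. So $\sup_x\mathbf E|C_\Lambda(x)|\le|V|+\phi_\lambda(V)\sup_x\mathbf E|C_\Lambda(x)|$, that is, $\sup_x\mathbf E|C_\Lambda(x)|\le\chi^*$.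 Letting $\Lambda\uparrow\mathbb Z^d$, $C_\Lambda(o)\uparrow C(o)$ and $\mathbf E|C(o)|\le\chi^*$. This is the first claim of Theorem B.

**Step 4: add the planted particle.** On the torus $\mathcal A(t)$ is contained in the union of the clusters $C_L(u)$ over the vertices $u$ visited by the planted particle up to time $t$, including $o$. The planted trajectory is independent of the other particles and visits on average at most $1+\min(t,\ell_o)$ vertices. So by (18), for $L$ large,
$$\mathbb E_L^+|\mathcal A(t_L)|\le(1+\min(t_L,\ell_o))\chi^*=o(L^d)\qquad\text{if }t_L=o(L^d).$$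
Markov's inequality gives $\mathbb P_L^+(|\mathcal A(t_L)|\ge\rho L^d)\to0$ for every $\rho>0$. Since $d\ge2$, both $t_L=CL$ and $t_L=(\log L)^{\Delta+\epsilon}$ are $o(L^d)$. $\blacksquare$
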